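# Minimal surfaces in $\mathbf R^4$ whose two Gauss maps each omit three values

## 1. Two functions on the curve $v^2=u^3-u$

Let $E$ be the compact Riemann surface of $v^2=u^3-u$, with its point at infinity. It has genus $1$. The function $u\colon E\to\mathbf P^1(\mathbf C)$ has degree $2$ and is branched at exactly four points. We call them $o_0,o_1,o_{-1},o_\infty$, after the value of $u$ there. In terms of divisors,
$$(u)=2o_0-2o_\infty,\qquad (u\mp1)=2o_{\pm1}-2o_\infty,\qquad (v)=(du)=o_0+o_1+o_{-1}-3o_\infty .$$
In particular $du/v$ has no zeros and no poles. Put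
$$M_0=E\setminus\{o_0,o_1,o_{-1},o_\infty\},\qquad G=\frac{u^2+1}{u^2-1},\qquad G'=\frac{u^2+1}{2u}.$$
(The prime in $G'$ is not a derivative.) Everything in this lecture turns on this pair of functions. It has two properties.

**Property 1 (omitted values).** On $M_0$ each of $G$ and $G'$ omits exactly the values $\infty,1,-1$.

*Proof.* On $M_0$ we have $u\in\mathbf C\setminus\{0,1,-1\}$, so neither function is $\infty$. For finite $w$, the equation $G=w$ means $u^2(w-1)=w+1$. It has no solution for $w=1$, and for $w=-1$ it forces $u=0$. For every other finite $w$ it says $u^2=\frac{w+1}{w-1}\notin\{0,1,\infty\}$, which is solvable on $M_0$. The equation $G'=w$ means $u^2-2wu+1=0$. For $w=\pm1$ this is $(u\mp1)^2=0$, which is impossible on $M_0$. For other finite $w$, the number $0$ is not a root (the constant term is $1$), and $\pm1$ is a root only if $w=\pm1$. So the roots lie in $\mathbf C\setminus\{0,\pm1\}$. $\square$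

It is worth recording the fibers over the omitted values. From $G-1=\frac{2}{u^2-1}$, $G+1=\frac{2u^2}{u^2-1}$ and $G'\mp1=\frac{(u\mp1)^2}{2u}$ we read off:

* $G$ has fibers $4o_\infty$ over $1$, $4o_0$ over $-1$, and $2o_1+2o_{-1}$ over $\infty$;
* $G'$ has fibers $4o_1$ over $1$, $4o_{-1}$ over $-1$, and $2o_0+2o_\infty$ over $\infty$.

So both functions have degree $4$, and each is totally ramified exactly at the two punctures where the other has multiplicity $2$.

**Property 2 (periods).** For a loop $\ell$ in $M_0$ put $\Omega(\ell)=\int_\ell\frac{du}v$, and let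
$$\kappa_*=\frac{B(\frac14,\frac12)}{2\,B(\frac34,\frac12)}=\frac{\Gamma(1/4)^4}{16\pi^2}.$$
Then
$$\int_\ell\begin{pmatrix}1&G'\\ G&GG'\end{pmatrix}\frac{du}v=\begin{pmatrix}\Omega(\ell)&0\\0&-\kappa_*^{-1}\,\overline{\Omega(\ell)}\end{pmatrix}. \tag{1}$$

*Proof.* **Step 1: the off-diagonal forms are exact.** From $dv=\frac{3u^2-1}{2v}\,du$ and $v^2=u(u^2-1)$,
$$d\Big(\frac{v}{u^2-1}\Big)=\frac{\frac12(3u^2-1)(u^2-1)-2uv^2}{(u^2-1)^2}\frac{du}v=\frac{\frac12(3u^2-1)-2u^2}{u^2-1}\frac{du}v=-\frac12\,G\,\frac{du}v,$$
$$d\Big(\frac vu\Big)=\frac{\frac12(3u^2-1)u-v^2}{u^2}\frac{du}v=\frac{u^3+u}{2u^2}\frac{du}v=G'\,\frac{du}v. \tag{2}$$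
The functions $v/(u^2-1)$ and $v/u$ are holomorphic on $M_0$, so both integrals vanish.

**Step 2: reduce the last form to a standard one.** We compute
$$d\Big(\frac{1-3u^2}{v}\Big)=\frac{-6uv^2+\frac12(3u^2-1)^2}{v^2}\frac{du}v=\frac{-12u^2(u^2-1)+9u^4-6u^2+1}{2v^2}\frac{du}v=\frac{-3u^4+6u^2+1}{2v^2}\frac{du}v .$$
Since $4u\,v^2+(-3u^4+6u^2+1)=4u^4-4u^2-3u^4+6u^2+1=(u^2+1)^2$, dividing by $2v^2=2u(u^2-1)$ gives
$$GG'\,\frac{du}v=\frac{(u^2+1)^2}{2u(u^2-1)}\frac{du}v=2u\frac{du}v+d\Big(\frac{1-3u^2}{v}\Big). \tag{3}$$
The function $(1-3u^2)/v$ is holomorphic on $M_0$. So the lower right entry of (1) is $2H(\ell)$, where $H(\ell)=\int_\ell u\frac{du}v$.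

**Step 3: compare $H$ with $\overline\Omega$.** The form $u\,du/v$ has its only pole at $o_\infty$, so its residue there is $0$. Hence $\Omega(\ell)$ and $H(\ell)$ depend only on the class of $\ell$ in $H_1(E;\mathbf Z)$. We use the automorphism $J(u,v)=(-u,iv)$ of $E$. It satisfies
$$J^*\frac{du}v=i\,\frac{du}v,\qquad J^*\Big(u\frac{du}v\Big)=-i\,u\frac{du}v .$$
Let $a$ be the real oval over $-1\le u\le0$, where $u^3-u\ge0$, oriented so that $du/v>0$. It passes through $o_{-1}$ and $o_0$, but neither form has a pole there. Each of its two halves contributes equally. With $s=-u$, then $t=s^2$,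
$$\Omega(a)=2\int_0^1\frac{ds}{\sqrt{s-s^3}}=\int_0^1t^{-3/4}(1-t)^{-1/2}dt=B(\tfrac14,\tfrac12)=:a_0,$$
$$H(a)=-2\int_0^1\frac{s\,ds}{\sqrt{s-s^3}}=-\int_0^1t^{-1/4}(1-t)^{-1/2}dt=-B(\tfrac34,\tfrac12)=:-b_0 .$$
Applying $J$, we get $\Omega(J_*a)=ia_0$ and $H(J_*a)=(-i)(-b_0)=ib_0$. Since $a_0,ia_0$ are linearly independent over $\mathbf R$, the classes $a,J_*a$ span the $2$-dimensional space $H_1(E;\mathbf R)$. The two $\mathbf R$-linear functions $H$ and $-\frac{b_0}{a_0}\overline\Omega$ agree on $a$ (both are $-b_0$) and on $J_*a$ (both are $ib_0$). Therefore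
$$H=-\frac{b_0}{a_0}\,\overline\Omega ,\qquad 2H=-\kappa_*^{-1}\,\overline\Omega, \tag{4}$$
because $\kappa_*=a_0/(2b_0)$. For the Gamma form,
$$\frac{a_0}{b_0}=\frac{\Gamma(\frac14)\Gamma(\frac54)}{\Gamma(\frac34)^2}=\frac{\Gamma(\frac14)^2}{4\,\Gamma(\frac34)^2}=\frac{\Gamma(\frac14)^4}{8\pi^2},$$
using $\Gamma(\frac14)\Gamma(\frac34)=\pi\sqrt2$. $\square$

The pair serves as follows. A minimal surface in $\mathbf R^4$ has two Gauss maps $g_1,g_2$ into the sphere. We shall use multiples of $G$ and $G'$ for them. Property 1 says how many values they omit, and Property 2 is what makes the surface close up. Later we shall see that, at the smallest possible total curvature, no other pair works.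

## 2. Minimal surfaces in $\mathbf R^4$ and the values omitted by $g_1$ and $g_2$

Let $M$ be an open Riemann surface and $x\colon M\to\mathbf R^4$ a conformal regular minimal immersion. Then $x=\mathrm{Re}\int\Phi$ with
$$\Phi=(\varphi_1,\dots,\varphi_4)=\bigl(1+g_1g_2,\ i(1-g_1g_2),\ g_1-g_2,\ -i(g_1+g_2)\bigr)\,\eta,\qquad \eta=h\,dz . \tag{5}$$
Here $\eta$ is a holomorphic differential, $g_1,g_2$ are meromorphic functions on $M$, and regularity means that the components of $\Phi$ have no common zero. Expanding, $\Phi\cdot\Phi=\sum\varphi_j^2=0$ and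
$$|\Phi|^2=2|h|^2(1+|g_1|^2)(1+|g_2|^2)|dz|^2 ,\qquad ds^2=|h|^2(1+|g_1|^2)(1+|g_2|^2)|dz|^2, \tag{6}$$
where $ds^2$ is the induced metric up to a constant factor. The generalized Gauss map takes values in the quadric $Q_2\subset\mathbf P^3(\mathbf C)$. Under $Q_2\cong\mathbf P^1(\mathbf C)\times\mathbf P^1(\mathbf C)$ it is the pair $(g_1,g_2)$.

**Definition.** An *algebraic minimal surface* is such a surface that is complete for the induced metric and has finite total curvature. It is *non-flat* if it is not a plane. A function $g_i$ *omits* a value of $\widehat{\mathbf C}$ if it never takes it on $M$.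

**Matrix form.** The linear combinations $\varphi_1\mp i\varphi_2$, $\varphi_3\pm i\varphi_4$ of (5) give
$$\mathcal F:=\begin{pmatrix}\eta&g_2\eta\\ g_1\eta&g_1g_2\eta\end{pmatrix}=\begin{pmatrix}1\\g_1\end{pmatrix}(1,\ g_2)\,\eta=\frac12\begin{pmatrix}\varphi_1-i\varphi_2&-(\varphi_3-i\varphi_4)\\ \varphi_3+i\varphi_4&\varphi_1+i\varphi_2\end{pmatrix}. \tag{7}$$

**Period condition.** For a loop $\ell$ let $A,B,C,D$ be the integrals over $\ell$ of $\eta,\ g_1\eta,\ g_2\eta,\ g_1g_2\eta$. The surface closes up if and only if $\mathrm{Re}\int_\ell\Phi=0$ for all $\ell$. By (5) this reads $\mathrm{Re}(A+D)=0$, $\mathrm{Im}(A-D)=0$, $\mathrm{Re}(B-C)=0$, $\mathrm{Im}(B+C)=0$, that is,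
$$D=-\overline A,\qquad C=\overline B. \tag{8}$$

**Curvature.** Write $ds=\Lambda|dz|$. Then $K\,dA=-\Delta\log\Lambda\,dx\,dy$, and (6) gives
$$K\,dA=-\frac12\sum_{i=1}^2\frac{4|g_i'|^2}{(1+|g_i|^2)^2}\,dx\,dy. \tag{9}$$
The $i$-th summand is the pull-back by $g_i$ of the area form of the unit sphere, which has area $4\pi$. So if $M$ is a compact surface $\overline M$ minus finitely many points and $g_i$ extends to $\overline M$ with degree $d_i$ (degree $0$ if constant), then $\int_MK\,dA=-2\pi(d_1+d_2)$.

**Example 1 (complex curves).** If $g_2\equiv0$, then $\Phi=(1,i,g_1,-ig_1)\eta$, so $x_1-ix_2=\int\eta$ and $x_3+ix_4=\int g_1\eta$. The surface is a holomorphic curve in $\mathbf C^2$. Take $M=\mathbf C\setminus\{0\}$, $\eta=z^{-2}dz$, $g_1=z^2$. We get the hyperbola $w_1w_2=-1$ with $w_1=-1/z$, $w_2=z$. The metric $|z|^{-4}(1+|z|^4)|dz|^2$ is complete at $0$ and $\infty$, the total curvature is $-4\pi$, and $g_1$ omits exactly $0,\infty$.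

**Example 2 (catenoid).** If $g_1=g_2=z$ and $\eta=i\,z^{-2}dz$ on $\mathbf C\setminus\{0\}$, then $\varphi_3=0$. A loop around $0$ has $A=D=0$ and $B=C=2\pi i\cdot i=-2\pi$. So (8) holds although residues are present.

The following results are known (Fujimoto; Hoffman–Osserman).

(i) If $x\colon M\to\mathbf R^4$ is an algebraic minimal surface and both $g_1$ and $g_2$ omit more than three values, then $M$ must be a plane.

(ii) If $x\colon M\to\mathbf R^4$ is an algebraic minimal surface, one of $g_1,g_2$ is constant, say $g_2$, and $g_1$ omits more than two values, then $M$ must be a plane.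

Example 1 shows that "two" cannot be lowered in (ii). For (i), Yu Kawakami's "The Gauss map of pseudo-algebraic minimal surfaces in $\mathbf R^4$" (arXiv:math/0603320, 2006) says: "However we do not know whether (i) is the best possible for algebraic minimal surfaces." So we ask whether there is a non-flat algebraic minimal surface such that $g_1$ and $g_2$ each omit three distinct values. The answer is yes.

**Theorem 1.** For $\tau>0$ put $\kappa_1=\tau\kappa_*$, $\kappa_2=\tau^{-1}$ and
$$\eta=\frac{du}{v},\qquad g_1=\kappa_1\frac{u^2+1}{u^2-1},\qquad g_2=\kappa_2\frac{u^2+1}{2u}.$$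
These data define a non-flat algebraic minimal surface $x_\tau\colon M_0\to\mathbf R^4$ of total curvature $-16\pi$. Here $g_1$ omits exactly $\infty,\kappa_1,-\kappa_1$, and $g_2$ omits exactly $\infty,\kappa_2,-\kappa_2$.

**Theorem 2.** Let $x\colon M\to\mathbf R^4$ be a non-flat algebraic minimal surface such that $g_1$ and $g_2$ each omit at least three values. Then $M$ has genus $\ge1$ and $\int_MK\,dA\le-16\pi$. Equality holds if and only if, up to a similarity of $\mathbf R^4$ (homothety, translation, $SO(4)$) and holomorphic reparametrization, $x=x_\tau$ for some $\tau>0$.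

Theorem 1 alone shows that (i) is best possible.

## 3. The surfaces $x_\tau$ on the four-punctured square torus

Here we prove Theorem 1. Note $g_1=\kappa_1G$, $g_2=\kappa_2G'$ and $\kappa_1\kappa_2=\kappa_*$.

**Step 1: omitted values.** This is Property 1, multiplied by $\kappa_1$ and $\kappa_2$.

**Step 2: the surface closes up.** By (1), every loop has $A=\Omega$, $B=C=0$ and $D=\kappa_1\kappa_2\cdot(-\kappa_*^{-1}\overline\Omega)=-\overline\Omega=-\overline A$. So (8) holds and $x_\tau=\mathrm{Re}\int\Phi$ is well defined on $M_0$. Only the product $\kappa_1\kappa_2$ enters, which is why $\tau$ stays free.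

**Step 3: regularity.** The form $\eta$ has no zeros or poles on $E$, and $g_1,g_2$ are finite on $M_0$. So the first two components $(1\pm g_1g_2)\eta$, up to the factor $i$, have no common zero.

**Step 4: completeness.** Let $z$ be a local coordinate with $dz=\eta$, centered at a puncture. At $o_0,o_\infty$ the function $g_2$ has a double pole and $g_1$ is finite. At $o_{\pm1}$ the function $g_1$ has a double pole and $g_2$ is finite. So by (6), $ds\ge c|z|^{-2}|dz|$ near each puncture, with $c>0$. A path leaving every compact subset of $M_0$ eventually stays in one of these punctured disks and tends to the puncture. Its length is at least $c\int|d(1/|z|)|=\infty$.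

**Step 5: total curvature.** Both $g_i$ have degree $4$ on $E$, so $\int K\,dA=-2\pi(4+4)=-16\pi$. This is finite and nonzero, so $x_\tau$ is algebraic and non-flat. This proves Theorem 1. $\blacksquare$

**Explicit formula.** From (5), $x_1-ix_2=\int\eta+\overline{\int g_1g_2\eta}$ and $x_3+ix_4=\int g_1\eta-\overline{\int g_2\eta}$. With (2) and (3), up to translation,
$$x_1-ix_2=\int\frac{du}{v}+\kappa_*\overline{\Big(2\int\frac{u\,du}v+\frac{1-3u^2}v\Big)},\qquad x_3+ix_4=-2\tau\kappa_*\frac{v}{u^2-1}-\tau^{-1}\,\overline{\Big(\frac vu\Big)} .$$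

**Coverings.** Write $E=\mathbf C/\Lambda$ and let $\Lambda'\subset\Lambda$ have index $N$. Composing $x_\tau$ with the unramified covering $\mathbf C/\Lambda'\to E$ (punctured over the four points) keeps the omitted values, the period condition, regularity and the estimate in Step 4, and multiplies the degrees by $N$. So there are examples of total curvature $-16\pi N$ for every $N\ge1$.

## 4. The degree count: spheres are impossible, tori are borderline

From here on $x\colon M\to\mathbf R^4$ is a non-flat algebraic minimal surface such that $g_1$ and $g_2$ each omit at least three values. We use one standard fact (Huber; Chern–Osserman, *J. Analyse Math.* 19 (1967)): $M=\overline M\setminus\{p_1,\dots,p_k\}$ with $\overline M$ compact, and $\Phi$ extends meromorphically to $\overline M$. Hence so do $\eta,g_1,g_2$. Let $\gamma$ be the genus of $\overline M$ and $d_i=\deg g_i$. Since $M$ is open, $k\ge1$. Recall $\int_MK\,dA=-2\pi(d_1+d_2)$.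

If both $g_i$ were constant, $\Phi$ would be a constant vector times $\eta$. Then $x(M)$ would lie in a plane, and $x$, being complete, would be a covering of that plane, which is the flat case. So not both are constant.

**Step 1: the pole orders at the punctures.** Let $\nu_j$ be the largest pole order at $p_j$ among the components of $\Phi$. If $\Phi$ were holomorphic at $p_j$, the metric would be bounded there and $p_j$ would lie at finite distance. So $\nu_j\ge1$. Suppose $\nu_j=1$, with residue vector $r\ne0$. The leading coefficient of $\Phi\cdot\Phi=0$ gives $r\cdot r=0$. The period condition on a small loop gives $\mathrm{Re}(2\pi i\,r)=0$, so $r$ is real. A real vector with $r\cdot r=0$ is $0$, a contradiction. Hence $\nu_j\ge2$.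

**Step 2: completeness forces large degrees.** By (6), the order $\mathrm{ord}_p\Phi$ (the minimum over the components) equals $\mathrm{ord}_p\eta$ minus the pole orders of $g_1$ and $g_2$ at $p$. It is $0$ on $M$ by regularity, and $-\nu_j$ at $p_j$. Summing over $\overline M$ gives $-\sum\nu_j=2\gamma-2-d_1-d_2$, so
$$d_1+d_2=2\gamma-2+\sum_j\nu_j\ \ge\ 2\gamma-2+2k. \tag{10}$$
(In Example 1: $2+0=-2+2+2$.)

**Step 3: omitted values force small degrees.** Let $g_i$ be nonconstant and fix three values it omits. Their fibers in $\overline M$ are nonempty and consist of punctures. Let $k_i'\le k$ be the number of points in these fibers, and $r_i$ the total ramification of $g_i$ off them. The ramification in the three fibers is $3d_i-k_i'$. Riemann–Hurwitz, $2\gamma-2=-2d_i+(3d_i-k_i')+r_i$, gives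
$$d_i+r_i=2\gamma-2+k_i'\ \le\ 2\gamma-2+k. \tag{11}$$

**Step 4: compare.** If one $g_i$ were constant, (10) and (11) would give $2\gamma-2+2k\le2\gamma-2+k$, which is absurd. So both are nonconstant, and adding (11) for $i=1,2$,
$$2\gamma-2+2k\ \le\ d_1+d_2\ \le\ 2(2\gamma-2)+2k,\qquad\text{i.e. } \gamma\ge1.$$
This is the genus statement of Theorem 2. Also $k\ge3$, because three disjoint nonempty fibers consist of punctures.

The natural first attempt is a thrice-punctured sphere, the simplest domain on which a function omits three values. There $\gamma=0$, $k=3$, and (11) allows only $d_i\le1$, while (10) demands $d_1+d_2\ge4$. No choice of $\eta$ repairs this.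

The same count proves (i). If $g_i$ is nonconstant and omits four values, Riemann–Hurwitz with four fibers gives $2d_i\le2\gamma-2+k$. If both do so, then $d_1+d_2\le2\gamma-2+k$, against (10). The case of one constant $g_i$ was excluded above.

**Step 5: the cases that remain.**

* If $\gamma\ge3$, then (10) gives $d_1+d_2\ge4+6=10$.
* If $\gamma=2$, then $d_1+d_2\ge2+6=8$, with equality if and only if $k=3$ and all $\nu_j=2$.
* If $\gamma=1$, then $2k\le d_1+d_2\le k_1'+k_2'\le2k$, so $d_1=d_2=k=k_1'=k_2'$, $r_1=r_2=0$ and all $\nu_j=2$.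

So Theorem 2 follows once we exclude $(\gamma,k)=(1,3)$, exclude $(\gamma,k)=(2,3)$ with $d_1+d_2=8$, and classify $(\gamma,k)=(1,4)$. We call these the *critical cases*. In all of them every $\nu_j=2$. Moreover, every puncture lies over one of the three chosen omitted values, for both $g_1$ and $g_2$: for $k=3$ the three disjoint fibers use up all punctures, and for $\gamma=1$ we have $k_i'=k$.

## 5. The real subspace $W$ and residues at a puncture

The purpose of this section is to turn (8) into a statement about matrices on which rotations of $\mathbf R^4$ act visibly. Put $\sigma=\mathrm{diag}(1,-1)$ and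
$$\mathbf H=\Big\{\begin{pmatrix}a&b\\-\bar b&\bar a\end{pmatrix}\Big\}=\mathbf R_{\ge0}\cdot SU(2),\qquad W=\sigma\mathbf H=\Big\{\begin{pmatrix}a&b\\ \bar b&-\bar a\end{pmatrix}\Big\}\qquad(a,b\in\mathbf C).$$
The set $\mathbf H$ is closed under addition and multiplication, and its nonzero elements have inverses in $\mathbf H$. With $N(\ell)=\int_\ell\mathcal F=\begin{pmatrix}A&C\\B&D\end{pmatrix}$, condition (8) says exactly
$$N(\ell)\in W\quad\text{for all loops }\ell. \tag{12}$$

**Lemma 1.** (a) If $Y\in W$ and $iY\in W$, then $Y=0$. (b) If $U_1,U_2\in SU(2)$, then $U_1WU_2^\top=W$, and $\mathcal F\mapsto U_1\mathcal FU_2^\top$ is induced by an element of $SO(4)$ acting on $\Phi$. It acts on $g_1,g_2$ by independent rotations of the spheres.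

*Proof.* (a) If $iY\in W$, then its entries satisfy $i(-\bar a)=-\overline{ia}=i\bar a$ and $i\bar b=\overline{ib}=-i\bar b$, so $a=b=0$.

(b) Since $\sigma U_1\sigma\in SU(2)$ and $U_2^\top\in SU(2)$, we get $U_1\sigma\mathbf HU_2^\top=\sigma(\sigma U_1\sigma)\mathbf HU_2^\top=\sigma\mathbf H=W$. The map $\varphi\mapsto\Psi(\varphi)$ from $\mathbf C^4$ to $2\times2$ matrices given by the right side of (7) is a linear isomorphism, and $4\det\Psi(\varphi)=\varphi_1^2+\varphi_2^2+\varphi_3^2+\varphi_4^2$. For $\varphi=it$ with $t\in\mathbf R^4$, the matrix $\Psi(\varphi)$ has entries $a=\frac12(t_2+it_1)$, $b=-\frac12(t_4+it_3)$, lower left $\frac12(-t_4+it_3)=\bar b$, lower right $\frac12(-t_2+it_1)=-\bar a$. So $\Psi(i\mathbf R^4)=W$. The complex-linear map $\Psi^{-1}(U_1\Psi(\cdot)U_2^\top)$ preserves $\varphi\cdot\varphi$, because $\det U_i=1$, and it preserves $i\mathbf R^4$, hence $\mathbf R^4$. So it is given by an element of $O(4)$. It depends continuously on $(U_1,U_2)$ in the connected group $SU(2)\times SU(2)$ and is the identity at $(1,1)$, so it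 lies in $SO(4)$. Finally $U_1(1,g_1)^\top$ is a scalar multiple of $(1,\tilde g_1)^\top$, where $\tilde g_1$ is $g_1$ followed by a Möbius map with unitary matrix, that is, a rotation of the sphere. The same holds for $g_2$ with $U_2$. $\square$

The *multiplicity* of $g_i$ at $p$ is the local degree of the map to $\widehat{\mathbf C}$ (at a pole, the pole order).

**Lemma 2 (residues).** Let $p$ be a puncture with $\nu=2$, and let $m,n$ be the multiplicities of the nonconstant functions $g_1,g_2$ at $p$. Then $m=1\iff n=1$. If $m,n\ge2$, then $\mathrm{Res}_p\mathcal F=0$.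

*Proof.* Rotations act transitively on the sphere. So by Lemma 1(b) we may replace $\mathcal F$ by $U_1\mathcal FU_2^\top$ and assume $g_1(p)=g_2(p)=0$. This changes neither multiplicities, nor the pole order, nor (12), nor the vanishing of the residue. Now $\mathrm{ord}_p\Phi=\mathrm{ord}_p\eta$, so $\eta$ has a double pole, while $g_1\eta,\ g_2\eta,\ g_1g_2\eta$ have orders $m-2$, $n-2$, $m+n-2\ge0$. For a small loop around $p$ we get $D=0$, hence $A=0$ by (8). Moreover $B\ne0\iff m=1$ and $C\ne0\iff n=1$, while $C=\overline B$. This gives $m=1\iff n=1$. If $m,n\ge2$, all four integrals vanish. $\square$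

In Example 2 we have $m=n=1$ at $z=0$, and the residues do not vanish. So the hypothesis $m,n\ge2$ is needed.

## 6. Moving the omitted values to $0,1,\infty$

Now we are in a critical case. Let $f_i$ be $g_i$ followed by a Möbius map that sends the three chosen omitted values to $0,1,\infty$, in any order we like. This section expresses $\mathcal F$ through $f_1,f_2$ alone.

There are constant matrices $T_1,T_2\in GL_2(\mathbf C)$ and meromorphic scalar functions $s_1,s_2$ with $(1,g_i)^\top=s_iT_i(1,f_i)^\top$. With $\eta'=s_1s_2\eta$,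
$$\mathcal F=T_1\,\mathcal F'\,T_2^\top,\qquad \mathcal F'=\begin{pmatrix}1\\f_1\end{pmatrix}(1,\ f_2)\,\eta'. \tag{13}$$
Since $T_1,T_2$ are invertible, the minimal order of the entries is the same for $\mathcal F'$, $\mathcal F$ and $\Phi$ at each point. For $\mathcal F'$ it is $\mathrm{ord}_p\eta'$ minus the pole orders of $f_1,f_2$ at $p$. All $\nu_j=2$, so with $P=\sum p_j$ and polar divisors $(f_i)_\infty$,
$$(\eta')=(f_1)_\infty+(f_2)_\infty-2P .$$

Let $\omega_i=\dfrac{df_i}{f_i(f_i-1)}$, and let $R_i$ be the ramification divisor of $f_i$ on $M$. Then $(\omega_i)=(f_i)_\infty-P+R_i$, which we check locally. Over $0$ or $1$ the form $\omega_i$ has a simple pole. Over $\infty$, with multiplicity $m$, it has order $(-m-1)+2m=m-1$. On $M$, where $f_i\ne0,1,\infty$, its order is that of $df_i$. (Every puncture lies over $0$, $1$ or $\infty$.) Hence $\zeta:=\omega_1\omega_2/\eta'$ is a $1$-form with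
$$(\zeta)=R_1+R_2,\qquad \mathcal F'=\begin{pmatrix}\omega_1\\f_1\omega_1\end{pmatrix}(\omega_2,\ f_2\omega_2)\,\frac1\zeta. \tag{14}$$
If $\gamma=1$, then $r_1=r_2=0$, so $R_i=0$ and $\zeta=\mathrm{const}\cdot dz$ with $dz$ a nowhere vanishing holomorphic form. We absorb the constant into $T_1$ and take $\zeta=dz$. Note also $df_i/f_i=(f_i-1)\omega_i$.

## 7. The same function in both factors on a torus: too many exact forms

The divisor conditions of Section 4 can be met on a torus by using one function twice, $f_1=f_2=f$. This is the natural thing to try: one function omitting three values serves both $g_1$ and $g_2$. Two symmetric candidates suggest themselves, $f$ of degree $3$ with three punctures, and $f=u^2$ on $M_0$. Both have the right degrees and pole orders, and both fail only at the periods. This section finds the exact point of failure.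

Recall that a residue-free meromorphic $1$-form on $\overline M$ defines, through its periods, a class in $H^1(\overline M;\mathbf C)$. For $\gamma=1$ this space is spanned by $[dz]$ and $[d\bar z]$. We write $\Omega(\ell)=\int_\ell dz$. These periods span $\mathbf C$ over $\mathbf R$, and every class of $H_1(\overline M;\mathbf Z)$ is represented by a loop in $M$.

**Lemma 3 (forced exactness).** In a critical case with $\gamma=1$, suppose $g_1,g_2$ have multiplicity $\ge2$ at every puncture. Let $\theta$ be an automorphism of $\overline M$ with $\theta^*dz=\lambda\,dz$, $\lambda\notin\mathbf R$, such that every entry $\xi$ of $\mathcal F'$ satisfies $\theta^*\xi=\bar\lambda\,\xi$. Then every entry is $\xi=d\psi$ with $\psi\in L(P)$ and $\theta^*\psi=\bar\lambda\psi$.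

*Proof.* By Lemma 2, $\mathcal F$ is residue-free, hence so is $\mathcal F'$. On $H^1(\overline M;\mathbf C)$ the map $\theta^*$ has the eigenvectors $[dz]$, $[d\bar z]$ with distinct eigenvalues $\lambda,\bar\lambda$. So each entry of $\mathcal F'$ has class in $\mathbf C[d\bar z]$, and $N(\ell)=\overline{\Omega(\ell)}\,Q$ with a constant matrix $Q$. By (12), $\overline{\Omega(\ell)}\,Q\in W$ for all $\ell$. As $W$ is a real vector space and the periods span $\mathbf C$, we get $\mathbf CQ\subset W$, so $Q=0$ by Lemma 1(a). The entries of $\mathcal F'$ are constant-coefficient combinations of those of $\mathcal F$, so they too have no periods. Hence each is $d\psi$ with $\psi$ meromorphic on $\overline M$. Its poles are at most double, so those of $\psi$ are at most simple and lie at the punctures. Now $\theta^*\psi-\bar\lambda\psi$ is a constant $c$. Replacing $\psi$ by $\psi+c'$ changes it to $c+c'(1-\bar\lambda)$. As $\bar\lambda\ne1$, we can make it $0$. $\square$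

**Proposition 1.** The case $(\gamma,k)=(1,3)$ does not occur.

*Proof.* **Step 1: identify the curve.** Here $d_i=3$, and each of the three omitted fibers is one point with multiplicity $3$. Choose $f_1,f_2$ both with fibers $3p_1,3p_2,3p_3$ over $0,\infty,1$. Then $f_1/f_2$ has no zeros or poles, so it is constant, and it equals $1$ at $p_3$. So $f_1=f_2=f$. From $(\omega_1)=3p_2-P=2p_2-p_1-p_3\sim0$ there is a function $X$ with divisor $p_1+p_3-2p_2$. The functions $X^3$ and $f(f-1)$ have the same divisor, so we scale $X$ to have $X^3=f^2-f$. Since $\deg X=2$ and $\deg f=3$ are coprime, $X$ and $f$ generate the function field. The plane cubic $X^3=f^2-f$ is smooth: an affine singular point would need $X=0$, $f=\frac12$, which is not on the curve, and in the chart at its point at infinity the equation is $X^3=Z-Z^2$. So $\overline M$ is this cubic.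

**Step 2: the symmetry.** Let $\varepsilon=e^{2\pi i/3}$ and $\rho(X,f)=(\varepsilon X,f)$. The forms $df$ and functions $X^2$ both have divisor $2p_1+2p_3-4p_2$, so we may take $dz=df/X^2$, and $\rho^*dz=\varepsilon^{-2}dz=\varepsilon\,dz$. Then $\omega=df/X^3=dz/X$, so by (14) the entries of $\mathcal F'$ are $f^jX^{-2}dz$, $j=0,1,2$. Each satisfies $\rho^*\xi=\varepsilon^{-2}\varepsilon\,\xi=\bar\varepsilon\,\xi$.

**Step 3: count.** By Lemma 3 with $\theta=\rho$, $\lambda=\varepsilon$, the three linearly independent forms $f^jX^{-2}dz$ have linearly independent primitives in the $\bar\varepsilon$-eigenspace of $L(p_1+p_2+p_3)$. This space has dimension $3$ by Riemann–Roch. Since $(1/X)=2p_2-p_1-p_3$ and $(f/X)=2p_1-p_2-p_3$, it has basis $1,\ 1/X,\ f/X$ with eigenvalues $1,\bar\varepsilon,\bar\varepsilon$. The eigenspace has dimension only $2$, a contradiction. $\square$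

Consequently $d_1+d_2\ge8$ always, that is, $\int_MK\,dA\le-16\pi$. (For $\gamma=1$ we have $d_1+d_2=2k\ge8$ now that $k\ne3$.)

**Proposition 2.** On $\overline M=E$, $M=M_0$, the choice $f_1=f_2=u^2$ does not occur.

*Proof.* Take $dz=du/v$. In $\mathrm{span}(\omega,f\omega)$ with $f=u^2$ use the basis
$$\alpha=(f-1)\omega=\frac{df}f=\frac{2\,du}u,\qquad \beta=(f+1)\omega=\frac{2(u^2+1)}{u(u^2-1)}du .$$
The span of the entries of $\mathcal F'$ contains
$$\frac{\alpha^2}{dz}=4\,\frac{u^2-1}{u}\,\frac{du}v,\qquad \frac{\alpha\beta}{dz}=4\,\frac{u^2+1}u\,\frac{du}v,\qquad \frac{\beta^2}{dz}=4\,\frac{(u^2+1)^2}{v^2}\,\frac{du}v ,$$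
and it is spanned by them. They are linearly independent: the third has a pole at $o_1$, the first two do not, and these are not proportional. Under $J$, each rational factor changes sign and $du/v$ is multiplied by $i$, so each form has eigenvalue $-i$. At the punctures $u^2$ has multiplicities $4,4,2,2$. So Lemma 3 applies with $\theta=J$, $\lambda=i$: all three forms have primitives in the $(-i)$-eigenspace of $L(o_0+o_1+o_{-1}+o_\infty)$. This space has dimension $4$ and basis $1,\frac1v,\frac uv,\frac{u^2}v$, as the divisors in Section 1 show. The $J^*$-eigenvalues are $1,-i,i,-i$. So the eigenspace has dimension $2$, too small for three independent primitives. $\square$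

The obstruction is now explicit. With one function in both factors, the symmetry puts all the forms into one eigenspace, and then $W$ forces every one of them to be exact. The pair of Section 1 avoids this. Since $G$ is even and $G'$ is odd under $u\mapsto-u$, the forms $du/v$ and $G\,du/v$ have $J^*$-eigenvalue $i$, while $G'\,du/v$ and $GG'\,du/v$ have eigenvalue $-i$. The periods of the first entry are then holomorphic, those of the last are antiholomorphic, and $D=-\overline A$ can hold with both nonzero.

## 8. Genus two with three punctures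

**Proposition 3.** The case $(\gamma,k)=(2,3)$ with $d_1+d_2=8$ does not occur.

*Proof.* Each $g_i$ is totally ramified at $p_1,p_2,p_3$, which lie over distinct values. So $d_ip_1\sim d_ip_2\sim d_ip_3$. By (11), $d_i\le5$, so $(d_1,d_2)$ is $(5,3)$, $(3,5)$ or $(4,4)$.

**Step 1: degrees $5$ and $3$.** Here $5(p_1-p_2)\sim0\sim3(p_1-p_2)$. Since $2\cdot3-5=1$, also $p_1\sim p_2$. That would give a function of degree $1$, impossible for positive genus.

**Step 2: degrees $4$ and $4$, linear equivalences.** Choose $f_1,f_2$ both with fibers $4p_1,4p_2,4p_3$ over $0,\infty,1$. As in Proposition 1, $f_1=f_2=f$. By (11), $r_i=2+3-4=1$, so $R_1=R_2=r$ for one point $r\in M$. Let $K$ now denote a canonical divisor. By (14), $K\sim2r$. From $(\omega_1)=4p_2-P+r$ we get $K\sim3p_2-p_1-p_3+r$. Let $P_i$ be the class of $p_i-r$ in $\mathrm{Pic}^0(\overline M)$ and $S=P_1+P_2+P_3$. Comparing the two expressions for $K$ gives $3P_2=P_1+P_3$, that is, $4P_2=S$. Since $4P_1=4P_2=4P_3$, we have $4S=4P_1+4P_2+4P_3=3S$, so $S=0$. Hence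
$$p_1+p_2+p_3\sim3r\sim K+r .$$

**Step 3: a base point.** By Riemann–Roch, $h^0(K+r)=3-1+h^0(-r)=2$, and $h^0(K)=2$. So $L(K)=L(K+r)$, and every effective divisor linearly equivalent to $K+r$ contains $r$. Thus $r\in\{p_1,p_2,p_3\}$, contradicting $r\in M$. $\square$

So equality $d_1+d_2=8$ forces $\gamma=1$ and $k=d_1=d_2=4$, with $r_1=r_2=0$ and all $\nu_j=2$.

## 9. Four punctures on a torus: the fiber type $(3,1)$

Four punctures fill three fibers of degree $4$. So each $g_i$ has two totally ramified omitted fibers and one omitted fiber of type $(2,2)$ or $(3,1)$. By Lemma 2, a puncture has multiplicity $1$ for $g_1$ exactly if it does for $g_2$. So either both are of type $(2,2)$, or both are of type $(3,1)$ with the same simple point, called $p_4$.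

**Proposition 4.** Type $(3,1)$ does not occur.

*Proof.* **Step 1: reduce to one function.** Let $p_3$ be the triple point of $g_1$, so $4p_1\sim4p_2\sim3p_3+p_4$. Suppose the triple point of $g_2$ is another one, say $p_2$ ($p_1$ and $p_2$ play the same role). Then $4p_1\sim4p_3\sim3p_2+p_4$. Hence $4p_3\sim4p_1\sim3p_3+p_4$, so $p_3\sim p_4$ and $p_3=p_4$, a contradiction. So both triple points are $p_3$. Normalizing the fibers $4p_1,\ 4p_2,\ 3p_3+p_4$ to lie over $0,\infty,1$, we get $f_1=f_2=f$: the quotient is constant, with value $1$ at $p_3$.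

**Step 2: the group law.** Take $p_3$ as origin of the group law on $\overline M$, so that a divisor of degree $0$ is principal exactly if its sum in the group is $0$. Let $\iota(p)=-p$. The function $\psi=(df/f)/dz$ has simple poles at $p_1,p_2$, a double zero at $p_3$, and nothing else, because $f$ is unramified on $M$ and at $p_4$. Thus
$$(\psi)=2p_3-p_1-p_2,$$
so $p_2=-p_1$. From $4p_1\sim3p_3+p_4$ we get $p_4=4p_1$, and from $4p_2\sim3p_3+p_4$ we get $p_4=4p_2=-4p_1=-p_4$. So $2p_4=0$. Also $p_1$ is not $2$-torsion, since $-p_1=p_2\ne p_1$.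

**Step 3: an odd function.** The divisor of $f\cdot(f\circ\iota)$ is $(4p_1-4p_2)+(4p_2-4p_1)=0$. So this product is constant, equal to $f(p_3)^2=1$. Hence $F=\frac{f-1}{f+1}$ satisfies $F\circ\iota=-F$. Its zero divisor is $3p_3+p_4$. Its poles are the four points where $f=-1$, all simple because $f$ is unramified on $M$.

**Step 4: an equation for the curve.** Let $u$ (in this section only) be a function of degree $2$ with $u\circ\iota=u$ and a double pole at $p_3$. Let $p_5,p_6$ be the other two $2$-torsion points, and put $e_j=u(p_j)$ for $j=4,5,6$. At a fixed point of $\iota$, where $\iota$ is $z\mapsto-z$ in a suitable coordinate, an odd function has odd order. So $F$, which has no zero at $p_5,p_6$, has simple poles there. The other two poles of $F$ are not fixed by $\iota$, so $\iota$ interchanges them. Let $b$ be the value of $u$ there. The function $F^2$ is even, hence rational in $u$. Comparing divisors,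
$$F^2=\frac{c\,(u-e_4)}{(u-e_5)(u-e_6)(u-b)^2},\qquad c\ne0 .$$
Shift $u$ so that $u(p_1)=0$. Then $u(p_2)=0$ and $(u)=p_1+p_2-2p_3$. The function $1-F^2=\frac{4f}{(f+1)^2}$ has zero divisor $4p_1+4p_2$. Multiplied by the denominator above, it becomes the monic quartic polynomial $(u-e_5)(u-e_6)(u-b)^2-c(u-e_4)$ in $u$, with divisor $4p_1+4p_2-8p_3$. So that polynomial is $u^4$, and
$$(u-e_5)(u-e_6)(u-b)^2=u^4+cu-ce_4. \tag{15}$$
The double root $b$ gives $4b^3+c=0$, so $c=-4b^3$ and $b\ne0$. It also gives $b^4+cb-ce_4=0$, so $-3b^4+4b^3e_4=0$ and $e_4=\frac34b$. Scale $u$ so that $b=4$. Then $c=-256$, $e_4=3$, and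
$$u^4-256u+768=(u-4)^2(u^2+8u+48).$$
So $e_5,e_6$ are the roots of $u^2+8u+48$, the curve is $v^2=(u-3)(u^2+8u+48)=u^3+5u^2+24u-144$, and we may take $dz=du/v$.

**Step 5: a residue that is not zero.** The functions $\psi$ and $1/u$ have the same divisor, so $\psi=s/u$ with a constant $s\ne0$. At $p_1$ use the coordinate $z$ centered there, with derivatives $u'=du/dz=v$, which is nonzero at $p_1$ because $v^2=-144$, and $u''=\frac12(3u^2+10u+24)=12$ at $u=0$. Then
$$\frac1{u^2}=\frac1{(u')^2z^2}\Big(1-\frac{u''}{u'}z+\cdots\Big),\qquad \mathrm{Res}_{p_1}\,\psi^2dz=-\frac{s^2u''}{(u')^3}\ne0 .$$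
But $\psi^2dz=(df/f)^2/dz=((f-1)\omega)^2/dz$ is, by (14), a constant-coefficient combination of the entries of $\mathcal F'$, hence of $\mathcal F$. At $p_1$ both multiplicities are $4$, so Lemma 2 says its residue is $0$. This is a contradiction. $\square$

## 10. The fiber type $(2,2)$ and the return of $G,G'$

**Step 1: the torus is $E$.** Let $f=f_1$ have fibers $4p_1,\ 4p_2,\ 2p_3+2p_4$ over $0,\infty,1$. Since $f$ is unramified on $M$,
$$(df/f)=p_3+p_4-p_1-p_2,\qquad \Big(\frac{df}{f-1}\Big)=3p_1-p_2-p_3-p_4 .$$
Both are linearly equivalent to $0$. So $p_3+p_4\sim p_1+p_2$ and $3p_1\sim p_2+p_3+p_4\sim p_1+2p_2$, whence $2p_1\sim2p_2$. Take a function $u$ with $(u)=2p_1-2p_2$. Then $f$ is a constant times $u^2$, and after scaling $f=u^2$. The zero divisors of $u-1$ and $u+1$ are disjoint, of degree $2$, with sum $2p_3+2p_4$. So they are $2p_3$ and $2p_4$, up to labels. Thus $u$ is a double covering branched exactly over $0,\infty,1,-1$. Hence $\overline M=E$ with equation $v^2=u^3-u$, $M=M_0$, $f_1=u^2$, and we take $dz=du/v$.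

**Step 2: two possibilities for $f_2$.** The same argument gives $f_2=u_2^2$, where $(u_2)=2p-2q$ for two punctures $p,q$, and $u_2$ takes the values $0,\infty,1,-1$ doubly at the four punctures. Since $u$ is doubly ramified at $p$ and $q$, some Möbius function of $u$ also has divisor $2p-2q$. So $u_2=\mu(u)$ with $\mu$ Möbius, and $\mu$ maps $\{0,\infty,1,-1\}$ to itself. The cross-ratio of this set is $-1$ for the pairing $\{0,\infty\},\{1,-1\}$, and $2$ or $\frac12$ for the other pairings. So $\mu$ preserves this partition into pairs.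

* If $\mu$ preserves $\{0,\infty\}$, then $\mu(u)=cu$ or $c/u$ with $c=\pm1$, because $\{1,-1\}$ is preserved.
* If $\mu$ exchanges the pairs, then $\mu(u)=c\frac{u+1}{u-1}$ or $c\frac{u-1}{u+1}$, and $\mu(0)=-c\in\{1,-1\}$.

Squaring removes $c$. Exchanging which of the two totally ramified omitted values of $g_2$ goes to $0$ and which to $\infty$ replaces $f_2$ by $1/f_2$. So we may assume
$$\text{(A)}\ f_2=u^2,\qquad\text{or}\qquad\text{(B)}\ f_2=\Big(\frac{u+1}{u-1}\Big)^2 .$$
Case (A) is excluded by Proposition 2.

**Step 3: in case (B) the forms are those of Section 1.** In $\mathrm{span}(\omega_i,f_i\omega_i)$ use the basis $\alpha_i=(f_i-1)\omega_i=df_i/f_i$ and $\beta_i=(f_i+1)\omega_i=\frac{f_i+1}{f_i-1}\alpha_i$. We have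
$$\alpha_1=\frac{2\,du}u,\qquad \frac{f_1+1}{f_1-1}=\frac{u^2+1}{u^2-1}=G,\qquad \alpha_2=\frac{-4\,du}{u^2-1},\qquad \frac{f_2+1}{f_2-1}=\frac{2u^2+2}{4u}=G' .$$
Moreover $\dfrac{\alpha_1\alpha_2}{dz}=-8\,\dfrac{v\,du}{u(u^2-1)}=-8\,\dfrac{du}v$. The changes of basis are constant invertible matrices. Absorbing them and the factor $-8$ into $T_1,T_2$, we get
$$\mathcal F=T_1\mathcal F_0T_2^\top,\qquad \mathcal F_0=\begin{pmatrix}1\\G\end{pmatrix}(1,\ G')\,\frac{du}v,\qquad T_1,T_2\in GL_2(\mathbf C). \tag{16}$$

**Step 4: the period condition as a condition on $T_1,T_2$.** By (1), $\int_\ell\mathcal F_0=\mathrm{diag}(\Omega,-\kappa_*^{-1}\overline\Omega)$. Put $S=T_1\,\mathrm{diag}(1,\kappa_*^{-1})$ and $S'=\sigma S\sigma$. Since $\mathrm{diag}(w,-\bar w)=\sigma\,\mathrm{diag}(w,\bar w)$,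
$$\sigma N(\ell)=\sigma S\sigma\,\mathrm{diag}(\Omega,\overline\Omega)\,T_2^\top=S'\,\mathrm{diag}(\Omega,\overline\Omega)\,T_2^\top .$$
Condition (12) says $\sigma N(\ell)\in\mathbf H$. Since $\mathbf H$ is a real vector space and the periods $\Omega$ span $\mathbf C$ over $\mathbf R$, it is equivalent to
$$S'\,\mathrm{diag}(w,\bar w)\,T_2^\top\in\mathbf H\qquad\text{for all }w\in\mathbf C. \tag{17}$$

**Step 5: solve (17).** With $w=1$: $q:=S'T_2^\top\in\mathbf H\setminus\{0\}$. With $w=i$: $S'\mathrm{diag}(i,-i)S'^{-1}\,q\in\mathbf H$. Multiplying by $q^{-1}\in\mathbf H$ on the right, we see that $Y:=S'\mathrm{diag}(i,-i)S'^{-1}$ lies in $\mathbf H$. It has determinant $1$ and trace $0$, so it lies in $SU(2)$ and has eigenvalues $\pm i$. So $Y=U\,\mathrm{diag}(i,-i)\,U^{-1}$ with $U$ unitary, and after a scalar factor $U\in SU(2)$. Then $\Delta:=U^{-1}S'$ commutes with $\mathrm{diag}(i,-i)$, so $\Delta=\mathrm{diag}(\delta_1,\delta_2)$. Thus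
$$S'=U\Delta,\qquad T_2^\top=S'^{-1}q=\Delta^{-1}U^{-1}q,\qquad q=\varrho\,q_0,\quad \varrho>0,\ q_0\in SU(2).$$
Since $\Delta$ commutes with $\sigma$, we have $S=\sigma S'\sigma=(\sigma U\sigma)\Delta$ and $T_1=(\sigma U\sigma)\,\Delta\,\mathrm{diag}(1,\kappa_*)$. Hence
$$\mathcal F=\varrho\,(\sigma U\sigma)\,\bigl[\Delta\,\mathrm{diag}(1,\kappa_*)\,\mathcal F_0\,\Delta^{-1}\bigr]\,(U^{-1}q_0).$$

**Step 6: recognize $x_\tau$.** Write $\delta_2/\delta_1=\tau e^{it}$ with $\tau>0$, $t\in\mathbf R$. The factors $\delta_1$ and $\delta_1^{-1}$ cancel, and the bracket is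
$$\begin{pmatrix}1\\ \tau e^{it}\kappa_*G\end{pmatrix}(1,\ \tau^{-1}e^{-it}G')\,\frac{du}v .$$
With $V=\mathrm{diag}(e^{-it/2},e^{it/2})\in SU(2)$ we have
$$\begin{pmatrix}1\\ \tau e^{it}\kappa_*G\end{pmatrix}=e^{it/2}\,V\begin{pmatrix}1\\ \tau\kappa_*G\end{pmatrix},\qquad (1,\ \tau^{-1}e^{-it}G')=e^{-it/2}\,(1,\ \tau^{-1}G')\,V^{-1}.$$
The scalars cancel, and the bracket is $V\mathcal F_\tau V^{-1}$, where $\mathcal F_\tau$ is the matrix (7) of $x_\tau$. So
$$\mathcal F=\varrho\,U_1\,\mathcal F_\tau\,U_2^\top,\qquad U_1=\sigma U\sigma V,\quad U_2^\top=V^{-1}U^{-1}q_0,\qquad U_1,U_2\in SU(2).$$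
By Lemma 1(b), $\Phi$ is $\varrho$ times the image of the form $\Phi$ of $x_\tau$ under an element of $SO(4)$. So $x$ equals $x_\tau$ up to homothety, a rotation in $SO(4)$, translation and the holomorphic identification $M\cong M_0$.

**Step 7: the converse.** By Theorem 1, every $x_\tau$ omits three values in each component and has total curvature $-16\pi$. Total curvature does not change under similarities and holomorphic reparametrization. This proves Theorem 2. $\blacksquare$

## 11. The parameter $\tau$ is an invariant

The surfaces $x_\tau$ are pairwise inequivalent under orientation-preserving similarities and holomorphic reparametrization. To see this, first note that every element of $SO(4)$ arises from a pair $(U_1,U_2)$ as in Lemma 1(b). The kernel of $SU(2)\times SU(2)\to SO(4)$ is $\{\pm(1,1)\}$, both groups have dimension $6$, the image is compact, and $SO(4)$ is connected, so the map is onto. Hence rotations of $\mathbf R^4$ act on $g_1$ by rotations of the sphere. Homotheties, translations and reparametrizations do not change the set of omitted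 values.

For $x_\tau$, the omitted set $\{\infty,\kappa_1,-\kappa_1\}$ of $g_1$ lies on the great circle $\mathbf R\cup\{\infty\}$, on which the real number $y$ sits at angle $2\arctan y$. The three points cut this circle into arcs of lengths
$$\chi,\quad \chi,\quad 2\pi-2\chi,\qquad \chi=\pi-2\arctan\kappa_1=2\arctan(1/\kappa_1).$$
The unordered triple of lengths is unchanged by rotations and determines $\chi$: either all three lengths are $2\pi/3$, or $\chi$ is the one that occurs twice. So it determines $\kappa_1=\tau\kappa_*$, and therefore $\tau$.
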